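\title{The rational cohomology ring of a Cauchy surface of a refocusing space-time}

\begin{abstract}
A space-time is refocusing if it has a point $x$ with arbitrarily small neighborhoods, each of which is entered by all the light rays through some point that stays away from $x$. We prove that the rational cohomology ring of a Cauchy surface $M^m$, $m>1$, of a globally hyperbolic refocusing space-time is generated by one element, as in the B\'erard-Bergery theorem on Riemannian manifolds whose geodesics from one point all return to it at the same time. Let $D$ be $M$ with a small ball removed. The geometric step transports broken causal geodesics along loops in $D$ and shows that the map of loop spaces $\Omega D\to\Omega M$ vanishes in homology of high degree. Minimal models and Poincar\'e duality then give the ring. The same vanishing bounds the fundamental group in even dimensions and gives an integral classification for highly connected universal covers.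
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Returning geodesics and refocusing light}

On the unit sphere every geodesic that leaves a point $x$ is back at $x$ after length $2\pi$. A connected complete Riemannian manifold $(M,g_M)$ is called a \emph{$Y^x_l$-manifold}, for a point $x\in M$ and a real number $l\neq0$, if every unit speed geodesic $\gamma$ with $\gamma(0)=x$ satisfies $\gamma(l)=x$. The B\'erard-Bergery theorem says that this condition at a single point restricts the topology of $M$: if $\dim M>1$, then $M$ is closed, $\pi_1(M)$ is finite, and the ring $H^*(M;\mathbb Q)$ is generated by one element. Here and below, \emph{generated by one element} means generated as a unital $\mathbb Q$-algebra by one homogeneous element, which may be $0$.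

The condition has a translation into Lorentzian geometry. We fix the vocabulary first. A \emph{space-time} is a connected smooth manifold $X^{m+1}$ with a smooth metric $g$ of signature $(-,+,\dots,+)$ and a time orientation, that is, a continuous choice of one of the two causal cones at each point, called the future. A nonzero tangent vector $v$ is \emph{timelike}, \emph{null} or \emph{causal} if $g(v,v)$ is $<0$, $=0$ or $\le0$. A piecewise smooth curve is future timelike (causal) if its one-sided velocities are future timelike (causal), and it is \emph{inextendible} if it converges to a point of $X$ in neither direction. The set $I^+(y)$ consists of the points reached from $y$ by future timelike curves. The space-time is \emph{strongly causal} if every point has arbitrarily small neighborhoods that no causal curve meets in a disconnected set. A \emph{Cauchy surface} is a subset $M\subset X$ that every inextendible timelike curve meets exactly once; it is a topological hypersurface, not necessarily smooth. The space-time is \emph{globally hyperbolic} exactly when it has a Cauchy surface, and it is then strongly causal. Null geodesics, or light rays, are always maximally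 extended.

In the product $\mathbb R\times M$ with the metric $-dt^2+g_M$ the null geodesics through $(t_0,x)$ are, up to parametrization, the curves $s\mapsto(t_0+s,\gamma(s))$ with $\gamma$ a unit speed geodesic and $\gamma(0)=x$. If $M$ is a $Y^x_l$-manifold then $\gamma(|l|)=x$ (for $l<0$ apply the definition to the reversed geodesic), so all light emitted at $(-|l|,x)$ reassembles at $(0,x)$. Low's notion of refocusing asks for this only approximately.

\begin{definition}\label{def:refocusing}
A strongly causal space-time $(X,g)$ is \emph{refocusing at $x\in X$} if there is an open neighborhood $U$ of $x$ such that for every open neighborhood $V\subset U$ of $x$ there is a point $y\notin U$ all of whose null geodesics enter $V$. It is \emph{refocusing} if it is refocusing at some point.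
\end{definition}

The fixed set $U$ keeps the source $y$ away from $x$; without it $y=x$ would do in every space-time. Minkowski space is not refocusing. Indeed, let all light rays through $y=(t,y_0)$ enter $V=(-\varepsilon,\varepsilon)\times B(0,\varepsilon)$. The rays in two opposite spatial directions $\pm v$ give points $y_0+(s-t)v$ and $y_0-(s'-t)v$ of $B(0,\varepsilon)$ with $|s|,|s'|<\varepsilon$. Subtracting, $|s+s'-2t|<2\varepsilon$, so $|t|<2\varepsilon$ and $|y_0|<4\varepsilon$: the source is forced toward $x=0$.

\begin{example}\label{ex:products}
Let $(M,g_M)$ be a closed $Y^x_l$-manifold. The slices of $(\mathbb R\times M,-dt^2+g_M)$ are Cauchy surfaces (Lemma~\ref{lem:slices}), and this space-time is refocusing at $(0,x)$: take $y=(-|l|,x)$ for every $V$, and any $U\ni(0,x)$ that does not contain $y$. In the standard metrics on $S^m$, $\mathbb{CP}^n$, $\mathbb{HP}^n$ and $\mathbb OP^2$ all unit speed geodesics are periodic with a common period, and this property passes to quotients by free isometric actions of finite groups. So the spherical space forms occur as Cauchy surfaces of refocusing globally hyperbolic space-times, and so do the projective spaces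 and $\mathbb{CP}^{2k+1}/\mathbb Z_2$. In the last case the involution is induced by the antilinear isometry $j(z_0,z_1,\dots)=(-\bar z_1,\bar z_0,\dots)$ of $\mathbb C^{2k+2}$. It satisfies $j^2=-1$ and fixes no complex line, since $jz=\lambda z$ would give $-z=|\lambda|^2z$.
\end{example}

Let $(X^{m+1},g)$, $m>1$, be a globally hyperbolic refocusing space-time with Cauchy surface $M$. Two of the three conclusions of the B\'erard-Bergery theorem are known for $M$: it is a closed manifold (Low), and $\pi_1(M)$ is finite (Chernov--Rudyak). It is also known that for $m=2,3$ such an $M$ admits a Riemannian metric that makes it a $Y^x_{2\pi}$-manifold, so that $H^*(M;\mathbb Q)$ is generated by one element. The question, posed in \cite{CKS}, is whether the third conclusion holds for all $m>1$: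
\begin{quote}
\emph{Is the ring $H^*(M;\mathbb Q)$ generated by one element?}
\end{quote}
The facts just listed and Example~\ref{ex:products} suggest the answer yes. But Definition~\ref{def:refocusing} is weaker than the $Y^x_l$ condition in two ways: the rays pass only near $x$, from a source that changes with $V$, and the geometry of space changes in time, so that no Riemannian metric on $M$ has the light rays as its geodesics.

\subsection{Results}

The answer is yes in all dimensions.

\begin{theorem}\label{thm:A}
Let $(X^{m+1},g)$, $m>1$, be a connected, time-oriented, globally hyperbolic and refocusing space-time with Cauchy surface $M$, and let $\widetilde M$ be the universal cover of $M$. Then $H^*(\widetilde M;\mathbb Q)\cong H^*(S^m;\mathbb Q)$, or $H^*(\widetilde M;\mathbb Q)\cong\mathbb Q[x]/(x^{n+1})$ with $\deg x=d$ even and $nd=m$. In all cases $H^*(M;\mathbb Q)$ is generated by one element.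
\end{theorem}

\begin{theorem}\label{thm:C}
In the situation of Theorem~\ref{thm:A} the following hold.
\begin{itemize}
\item If $m$ is odd, then $M$ is orientable and $H^*(M;\mathbb Q)\cong H^*(S^m;\mathbb Q)$.
\item If $m$ is even, write $H^*(\widetilde M;\mathbb Q)=\mathbb Q[x]/(x^{n+1})$, with $n=1$ for a rational sphere. Then $|\pi_1(M)|\le2$. If $n$ is even, then $\pi_1(M)=1$. If $|\pi_1(M)|=2$, then $n$ is odd and $H^*(M;\mathbb Q)=\mathbb Q[x^2]/\big((x^2)^{(n+1)/2}\big)$.
\end{itemize}
\end{theorem}

By Example~\ref{ex:products}, both cases of Theorem~\ref{thm:A} occur ($S^m$ and $\mathbb{CP}^n$), and for even $m$ both values of $|\pi_1(M)|$ occur ($S^m$ and $\mathbb{RP}^m$). When $\widetilde M$ is highly connected compared with its dimension, there is an integral statement.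

\begin{theorem}\label{thm:D}
In the situation of Theorem~\ref{thm:A} let $\widetilde M$ be $(r-1)$-connected, $r\ge2$, with $m\le3r-1$. Then either $\widetilde M$ is a homotopy sphere, or $m=2k$ with $k\in\{2,4,8\}$ and $\widetilde M\simeq S^k\cup e^{2k}$ with attaching map of Hopf invariant $\pm1$. In particular, if $m=4$ then $\widetilde M$ is homeomorphic to $S^4$ or $\mathbb{CP}^2$. If $m=5$ and $M$ is smooth and spacelike, then $\widetilde M$ is diffeomorphic to $S^5$. The bound $3r-1$ cannot be replaced by $3r$, as $\mathbb{CP}^3$ shows ($r=2$, $m=6$).
\end{theorem}

The proofs use one source $y$ and one neighborhood only. This is recorded in the last theorem, which also states the property of loop spaces on which everything rests. We write $\Omega_qY$, or $\Omega Y$, for the space of loops in $Y$ based at $q$.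

\begin{theorem}\label{thm:B}
Let $X^{m+1}$, $m>1$, be a connected, time-oriented and globally hyperbolic space-time. Let $\Sigma_0\subset X$ be a compact smooth spacelike Cauchy hypersurface, $y\in X$, and $\beta\subset\Sigma_0$ the interior of a smoothly embedded closed $m$-disc. Assume that all null geodesics through $y$ meet $\Sigma_0$ in $\beta$, and that $I^+(y)$ meets $\Sigma_0\setminus\overline\beta$. Put $D=\Sigma_0\setminus\beta$. Then $\pi_1(\Sigma_0)$ is finite. There is $J$ such that $H_j(\Omega D;R)\to H_j(\Omega\Sigma_0;R)$ is zero for all $j>J$ and all commutative rings $R$. All conclusions of Theorems~\ref{thm:A}, \ref{thm:C} and \ref{thm:D} hold for $M=\Sigma_0$.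
\end{theorem}

Section~\ref{sec:data} reduces both sets of hypotheses to a common normal form, called focusing data. Section~\ref{sec:idea} states the vanishing theorem for loop spaces, shows its mechanism on the flat torus and tests it on simple manifolds; Section~\ref{sec:broken} proves it. From then on the argument is topological: Section~\ref{sec:rational} treats rational cohomology and the fundamental group, and Section~\ref{sec:integral} the integral statement.

\section{Focusing data}\label{sec:data}

\subsection{Product form of the metric}

We recall one local fact. Every point of $X$ has arbitrarily small \emph{convex} open neighborhoods $\mathcal C$: any two points $x,x'\in\mathcal C$ are joined by a unique geodesic $[0,1]\to\mathcal C$, and its initial vector $\Delta_{\mathcal C}(x,x')\in T_xX$ depends smoothly on $(x,x')$. It follows that a maximal null geodesic $\gamma$ is inextendible. For suppose that $\gamma(s)$ converges to a point $x'$ at the upper end of its domain, and let $\gamma(s)$ lie in a convex neighborhood $\mathcal C$ of $x'$ for $s\ge s_0$. Then $(s-s_0)\dot\gamma(s_0)=\Delta_{\mathcal C}(\gamma(s_0),\gamma(s))$ converges to $\Delta_{\mathcal C}(\gamma(s_0),x')$,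 which lies in the open domain of the exponential map; so the upper end is finite and $\gamma$ extends beyond it. Conformal metrics $g$ and $bg$, with $b>0$ a function, have the same causal curves and the same null geodesics up to parametrization. Hence they have the same inextendible null geodesics as unparametrized curves, and all our hypotheses are conformally invariant.

By the splitting theorem of Bernal and S\'anchez \cite{BS05}, a globally hyperbolic space-time is of the form $X\cong\mathbb R\times\Sigma$ with $g=b(-dt^2+h_t)$, where $b>0$ is a function, the $h_t$ are Riemannian metrics on $\Sigma$ that depend smoothly on $t$, the field $\partial_t$ is future timelike, and the slices $\{t\}\times\Sigma$ are Cauchy hypersurfaces. We divide by $b$ and assume $g=-dt^2+h_t$. Let $M$ be any Cauchy surface. Each line $\mathbb R\times\{p\}$ is an inextendible timelike curve and meets $M$ exactly once, so the projection $M\to\Sigma$ is a continuous bijection of $m$-manifolds, hence a homeomorphism by invariance of domain. If $M$ is smooth and spacelike, it is transverse to $\partial_t$ and the projection is a diffeomorphism. So it suffices to study $\Sigma$. In the refocusing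 case $\Sigma$ is closed, by Low's theorem. For closed $\Sigma$ the causal structure of such a metric is elementary.

\begin{lemma}\label{lem:slices}
Let $\Sigma$ be a closed manifold, $(h_t)_{t\in\mathbb R}$ a smooth family of Riemannian metrics on it, and $g=-dt^2+h_t$ on $\mathbb R\times\Sigma$, with $\partial_t$ future. Along a future causal curve $t$ increases strictly, and in the parametrization $t\mapsto(t,c(t))$ one has $|\dot c|_{h_t}\le1$. A curve $t\mapsto(t,c(t))$ is timelike if and only if $|\dot c|_{h_t}<1$. Every inextendible causal curve, in particular every null geodesic, meets each slice $\{t\}\times\Sigma$ exactly once.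
\end{lemma}

\begin{proof}
Write a tangent vector as $v=\dot t\,\partial_t+v^{\mathrm{sp}}$ with spatial part $v^{\mathrm{sp}}$ tangent to $\Sigma$. Then $g(v,v)=-\dot t^2+|v^{\mathrm{sp}}|^2_{h_t}$, which gives the first two statements. Let $(t,c(t))$, $t\in(\alpha,\omega)$, be causal with $\omega<\infty$, and fix $t_0\in(\alpha,\omega)$. By compactness $h_t\ge C^{-2}h_0$ on $[t_0,\omega]$ for some $C$, so $c$ is $C$-Lipschitz for the $h_0$-distance and has a limit at $\omega$. Thus an inextendible curve has $\omega=\infty$, and by symmetry $\alpha=-\infty$.
\end{proof}

From now on $d_0$, $B(p,\rho)$, $\operatorname{diam}$ and $\operatorname{inj}$ denote the distance, the open balls, the diameter and the injectivity radius of $(\Sigma,h_0)$.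

\subsection{The normal form}

\begin{definition}\label{def:data}
\emph{Focusing data} consist of a closed connected smooth manifold $\Sigma$ of dimension $m>1$, a metric $g=-dt^2+h_t$ on $X=\mathbb R\times\Sigma$ as in Lemma~\ref{lem:slices}, a point $y=(-a,y_0)$ with $a>0$, and the interior $\beta\subset\Sigma$ of a smoothly embedded closed $m$-disc, such that, with $D=\Sigma\setminus\beta$,
\begin{itemize}
\item[(F1)] every null geodesic through $y$ crosses $\{0\}\times\Sigma$ in $\beta$;
\item[(F2)] there are $q\in\operatorname{int}D=\Sigma\setminus\overline\beta$ and a future timelike curve from $y$ to $(0,q)$.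
\end{itemize}
\end{definition}

Condition (F1) alone is empty. On any closed Riemannian manifold $(\Sigma,h)$ with $h_t=h$, take $2a<\operatorname{inj}$ and $\beta=B(y_0,2a)$: the light from $y$ lands on the sphere of radius $a$ about $y_0$, inside $\beta$, because it has had no time to spread. Condition (F2) excludes this. It says that the future of $y$ has left $\beta$ while the light rays have come together in it, and it is what remains of the requirement $y\notin U$.

\begin{lemma}\label{lem:reduction}
In the situation of Theorem~\ref{thm:A}, the manifold $\Sigma\cong M$ of the splitting carries focusing data. In the situation of Theorem~\ref{thm:B}, the manifold $\Sigma=\Sigma_0$ carries focusing data with the given $y$ and $\beta$.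
\end{lemma}

\begin{proof}
In the situation of Theorem~\ref{thm:B}, a second theorem of Bernal and S\'anchez \cite{BS06} gives a splitting as above in which $\Sigma_0$ is a level set of $t$; shift $t$ so that $\Sigma_0=\{t=0\}$. Then $\Sigma_0$ is connected because $X$ is, $t(y)<0$ because $I^+(y)$ meets $\Sigma_0$, and the two assumptions are (F1) and (F2).

Now let $X=\mathbb R\times\Sigma$ be refocusing at $x$, with $U$ as in Definition~\ref{def:refocusing}, and shift $t$ so that $x=(0,x_0)$. The plan is to fix a scale $\delta$ from $U$, which bounds $|t(y)|$ from below, and only then to choose $V$ much smaller than $\delta$. Choose $C\ge1$ with $C^{-2}h_0\le h_t\le C^2h_0$ for $|t|\le1$; in this time interval causal curves have $h_0$-speed at most $C$. Fix, in this order,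
\begin{itemize}
\item $\delta\in(0,1)$ with $(-\delta,\delta)\times B(x_0,3C\delta)\subset U$;
\item $r_0$ with $0<r_0<\min(\delta/C,\tfrac12\operatorname{diam}\Sigma)$;
\item $\varepsilon\in(0,\delta)$ such that $\rho=2C\varepsilon$ satisfies $2\rho<r_0$ and $\rho<\operatorname{inj}$.
\end{itemize}
Let $V=(-\varepsilon,\varepsilon)\times B(x_0,\varepsilon)\subset U$, and let $y=(t(y),y_0)\notin U$ be a point all of whose null geodesics enter $V$.

\emph{The time of $y$.} Suppose $|t(y)|<\delta$. A null geodesic joins $y$ to a point of $V$ within the time interval $(-\delta,\delta)$, so $d_0(y_0,x_0)<\varepsilon+2C\delta\le3C\delta$ and $y\in U$, a contradiction. Hence $|t(y)|\ge\delta$. Replacing $t$ by $-t$ and reversing the time orientation changes none of the choices made so far, so we may assume $t(y)=-a\le-\delta$.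

\emph{Condition (F1).} A null geodesic that meets $V$ crosses $t=0$ at distance less than $\varepsilon+C\varepsilon\le\rho$ from $x_0$. Take $\beta=B(x_0,\rho)$; its closure is a smoothly embedded disc since $\rho<\operatorname{inj}$.

\emph{Condition (F2).} Every $(0,q')$ with $d_0(y_0,q')<\delta/C$ is reached from $y$ by a timelike curve: follow the line $\mathbb R\times\{y_0\}$ up to $(-\delta,y_0)$, and then, during time $\delta$, a minimizing $h_0$-geodesic from $y_0$ to $q'$ with constant $h_0$-speed less than $1/C$, hence $h_t$-speed less than $1$. By the triangle inequality some point has distance at least $\frac12\operatorname{diam}\Sigma$ from $y_0$, and $\Sigma$ is connected, so there is $q'$ with $d_0(y_0,q')=r_0$. Both $(0,y_0)$ and $(0,q')$ are reached from $y$. Since $r_0>2\rho$, they are not both in $\overline\beta$; let $q$ be one that is not.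
\end{proof}

The rational homotopy theory below needs a simply connected space, so we must be able to pass to covers.

\begin{lemma}\label{lem:cover}
If $\Sigma$ carries focusing data and $\pi:\widetilde\Sigma\to\Sigma$ is a finite connected covering, then $\widetilde\Sigma$ carries focusing data.
\end{lemma}

\begin{proof}
The manifold $\widetilde\Sigma$ is closed. Give $\mathbb R\times\widetilde\Sigma$ the metric $-dt^2+\pi^*h_t$ and lift $y$ to $\tilde y$. The null vectors at $\tilde y$ with $dt=1$ form a sphere $S^{m-1}$. Send such a vector to the point where its geodesic crosses $t=0$. This map is continuous by the implicit function theorem, since null geodesics are transverse to the slices, and its values lie in $\pi^{-1}(\beta)$ by (F1). As $\overline\beta$ is a disc, $\pi^{-1}(\overline\beta)$ is a disjoint union of copies of $\overline\beta$. The sphere $S^{m-1}$ is connected because $m>1$, so the values lie in one copy $\tilde\beta$ of $\beta$. This is (F1). The lift of the curve in (F2) that starts at $\tilde y$ ends outside $\pi^{-1}(\overline\beta)$.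
\end{proof}

The hypothesis $m>1$ is needed here. On the circle of length $2\pi$, with $a=\pi$ and $\beta$ a short arc about the antipode of $y_0$, conditions (F1) and (F2) hold, the fundamental group is infinite, and on the double cover the two rays land in different copies of $\beta$.

\section{The vanishing theorem and its mechanism}\label{sec:idea}

Let $\Omega(\Sigma;p,q)$ be the space of paths $[0,1]\to\Sigma$ from $p$ to $q$ with the topology of uniform convergence, and write $*$ for concatenation.

\begin{theorem}\label{thm:vanishing}
Given focusing data, there is $J$ such that $H_j(\Omega_qD;R)\to H_j(\Omega_q\Sigma;R)$ is zero for all $j>J$ and all commutative rings $R$. Moreover the image of $\pi_1(D,q)\to\pi_1(\Sigma,q)$ is finite.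
\end{theorem}

The base point plays no role: $D$ is path connected since $m>1$, and conjugation with a path in $D$ identifies, up to homotopy, the maps $\Omega D\to\Omega\Sigma$ for two base points.

\subsection{The flat torus}

The mechanism is visible in degree $0$. We show that $\Sigma=\mathbb R^2/\mathbb Z^2$ with $h_t$ the flat metric has no focusing data. Suppose it does, with $y=(-a,0)$. Let $\pi:\mathbb R^2\to\Sigma$ be the projection and $B_a$ the open disc of radius $a$ about the origin. The spatial part of a timelike curve from $y$ to $(0,p)$ has length less than $a$, so its lift from the origin ends in the finite set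
\[
\mathcal U_p=\pi^{-1}(p)\cap B_a ,
\]
and every point of $\mathcal U_p$ is reached in this way, along a segment. The light rays from $y$ land on $\pi(\partial B_a)$. So (F1) says that $\partial B_a$ does not meet $\pi^{-1}(D)$, and (F2) gives a point $\tilde q\in\mathcal U_q$.

Let $f$ be a loop in $D$ based at $q$, and lift it to a path $\tilde f$ that starts at $\tilde q$. The path $\tilde f$ stays in $\pi^{-1}(D)$, so it never meets $\partial B_a$, so it stays in $B_a$ and ends in $\mathcal U_q$. But $\pi_1(D)\to\pi_1(\Sigma)=\mathbb Z^2$ is onto, so all points of $\tilde q+\mathbb Z^2$ lie in the finite set $\mathcal U_q$. This is absurd.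

Three features survive in general. There is a small space $\mathcal U_p$ of timelike paths from $y$ to $(0,p)$. An element of $\mathcal U_p$ can be carried along when $p$ moves, and only a light ray from $y$ can stop it. Carrying one fixed element around the loops of $D$ makes $\Omega D\to\Omega\Sigma$ factor through $\mathcal U_q$. In general $\mathcal U_p$ will be a finite-dimensional manifold of broken timelike geodesics, loops are replaced by compact families of loops, and ``finite set'' becomes ``no homology above the dimension''. The new difficulty is that the boundary of $\mathcal U_p$ contains many broken paths with null pieces that are not light rays from $y$; one has to show that these do not stop the transport.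

\subsection{What vanishing allows and forbids}\label{sub:tests}

Let $F$ be a field. Concatenation of loops makes $H_*(\Omega Y;F)$ an associative graded algebra, the Pontryagin algebra, and based maps induce algebra homomorphisms. The Bott--Samelson theorem computes it for the suspension $SK$ of a connected complex $K$: it is the tensor algebra $T(W)$ on $W=\widetilde H_*(K;F)$, which is $\widetilde H_*(SK;F)$ with degrees lowered by one. For instance $H_*(\Omega S^k;F)=F[e]$ with $\deg e=k-1$, for $k\ge2$. In testing the conclusion of Theorem~\ref{thm:vanishing} we may replace $\beta$ by a smaller concentric disc, since this only adds a collar to $D$.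

For $\Sigma=S^m$ the space $D$ is contractible and the vanishing holds with $J=0$. For $\Sigma=\mathbb{CP}^2$ we have $D\simeq\mathbb{CP}^1=S^2$, so the image of $H_*(\Omega D;F)=F[e]$ is generated by a class of degree $1$. The Hopf fibration $S^5\to\mathbb{CP}^2$ shows that $\pi_i(\Omega\mathbb{CP}^2)$ is $\mathbb Z,0,0$ for $i=1,2,3$. A generator $S^1\to\Omega\mathbb{CP}^2$ is therefore an isomorphism on $H_2$, the class $e^2$ maps to $0$, and the vanishing holds with $J=1$. For $\Sigma=S^k\times S^l$ with $k\ge2$, $l\ge1$, the slice $S^k\times\{\mathrm{pt}\}$ lies in $D$ once $\beta$ is small, and the composition $\Omega S^k\to\Omega D\to\Omega\Sigma\to\Omega S^k$ with the projection is the identity. All powers of $e$ survive in $H_*(\Omega\Sigma;F)$, so this $\Sigma$ carries no focusing data. Sections~\ref{sec:rational} and \ref{sec:integral} generalize the last argument: a cohomology ring that needs two generators produces infinitely many independent classes in the image.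

\section{Transport of broken causal geodesics}\label{sec:broken}

Fix focusing data. Put $X_a=[-a,0]\times\Sigma$, and let $L\ge1$ satisfy $L^{-2}h_0\le h_t\le L^2h_0$ for $t\in[-a,0]$, so that causal curves in $X_a$ have $h_0$-speed at most $L$.

\subsection{A finite-dimensional space of causal paths}

We cut $[-a,0]$ into steps so short that two nearby points on consecutive slices are joined by a preferred geodesic, and we record its causal character by a smooth function. The preferred geodesic must be defined globally on the slab, and it must agree with the geodesic inside a convex set, where causality is controlled.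

\begin{lemma}\label{lem:sigma}
There is $N\ge2$ such that $\tau=a/N$ satisfies $L\tau<\operatorname{inj}$ and the following holds. Put $t_i=-a+i\tau$ and $\mathcal N=\{(p,p')\in\Sigma^2:d_0(p,p')<2L\tau\}$. For $1\le i\le N$ and $(p,p')\in\mathcal N$ there is a geodesic $\gamma:[0,1]\to X$ from $(t_{i-1},p)$ to $(t_i,p')$, depending smoothly on $(p,p')$, such that the smooth function $\sigma_i(p,p')=g(\dot\gamma,\dot\gamma)$ on $\mathcal N$ has these properties.
\begin{itemize}
\item[(i)] If $\sigma_i(p,p')\le0$, then $\gamma$ is future causal and $d_0(p,p')\le L\tau$. The set $\{\sigma_i\le0\}$ is compact.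
\item[(ii)] If a future timelike curve joins $(t_{i-1},p)$ to $(t_i,p')$, then $(p,p')\in\mathcal N$ and $\sigma_i(p,p')<0$.
\item[(iii)] For $u\in T_p\Sigma$ and $u'\in T_{p'}\Sigma$,
\[
d\sigma_i(u,u')=2\big[h_{t_i}(\dot\gamma(1)^{\mathrm{sp}},u')-h_{t_{i-1}}(\dot\gamma(0)^{\mathrm{sp}},u)\big].
\]
If $\sigma_i(p,p')=0$, then $\dot\gamma(0)^{\mathrm{sp}}$ and $\dot\gamma(1)^{\mathrm{sp}}$ are nonzero.
\end{itemize}
\end{lemma}

\begin{proof}
For $v\in T_xX$ in the domain of $\exp$ let $E(v)=(x,\exp v)\in X\times X$. At a zero vector the differential of $E$ is block triangular with identity blocks, so $E$ is a local diffeomorphism near the zero section. Let $\mathcal O$ be the set of vectors based in $(-a-1,1)\times\Sigma$ of norm less than $\eta_0$ for the Riemannian metric $dt^2+h_0$. For small $\eta_0$, compactness of $[-a-1,1]\times\Sigma$ shows that $E$ is defined and a local diffeomorphism on $\mathcal O$. It is also injective there for small $\eta_0$. Otherwise there are $v_n\neq v_n'$ of norm tending to $0$ with $E(v_n)=E(v'_n)$; they have the same base points, so along a subsequence both converge to one zero vector, near which $E$ is injective. Thus $E|_{\mathcal O}$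 is a diffeomorphism onto an open set.

Let $x\in X_a$ and let $\mathcal C$ be a convex neighborhood of $x$. Since $\Delta_{\mathcal C}$ is continuous and $\Delta_{\mathcal C}(x,x)=0\in\mathcal O$, there is a convex neighborhood $\mathcal C_x\subset\mathcal C$ of $x$ with $\Delta_{\mathcal C}(\mathcal C_x\times\mathcal C_x)\subset\mathcal O$. A geodesic in $\mathcal C_x$ is a geodesic in $\mathcal C$, so by uniqueness
\begin{equation}\label{eq:delta}
\Delta_{\mathcal C_x}=\Delta_{\mathcal C}=(E|_{\mathcal O})^{-1}\quad\text{on }\mathcal C_x\times\mathcal C_x .
\end{equation}
Let $\lambda$ be a Lebesgue number of the cover $\{\mathcal C_x\}$ of $X_a$ for the distance $|t-t'|+d_0$: every subset of $X_a$ of diameter less than $\lambda$ lies in one $\mathcal C_x$. Choose $N\ge2$ with $(1+2L)\tau<\lambda$ and $L\tau<\operatorname{inj}$. For $(p,p')\in\mathcal N$ the points $(t_{i-1},p)$ and $(t_i,p')$ lie in a common $\mathcal C_x$, so $v=(E|_{\mathcal O})^{-1}\big((t_{i-1},p),(t_i,p')\big)$ is defined and smooth in $(p,p')$. Put $\gamma(s)=\exp(sv)$.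

(i) The vector $v$ is nonzero because the end points differ. If $g(v,v)\le0$, then $\gamma$ is causal, $t$ is strictly monotone along it and runs from $t_{i-1}$ to $t_i$. So $\gamma$ is future directed, stays in $X_a$, and $d_0(p,p')\le L\tau$. The set $\{\sigma_i\le0\}$ is closed in $\mathcal N$ and contained in the compact subset $\{d_0\le L\tau\}$ of $\mathcal N$.

(ii) The curve lies in $[t_{i-1},t_i]\times\Sigma$ and has diameter at most $(1+L)\tau<\lambda$. So $(p,p')\in\mathcal N$ and the whole curve lies in one $\mathcal C_x$. If a timelike curve inside a convex set joins two points, then their connecting vector in that set is timelike \cite[Lemma 14.2]{ON}. By \eqref{eq:delta} this vector is $v$.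

(iii) Since $g(\dot\gamma,\dot\gamma)$ is constant along $\gamma$, we have $\sigma_i=\int_0^1g(\dot\gamma,\dot\gamma)\,ds$. Move $(p,p')$ with velocity $(u,u')$, and let $Y$ be the variation field of the geodesics, so $Y(0)=u$ and $Y(1)=u'$. The derivative of the integral is $2\int_0^1g(\nabla_sY,\dot\gamma)\,ds=2\big[g(Y,\dot\gamma)\big]_0^1$, because $\nabla_s\dot\gamma=0$. The vectors $u,u'$ are tangent to slices, so only the spatial parts of $\dot\gamma$ contribute. If $\sigma_i=0$, then $\dot\gamma$ is future null and $|\dot\gamma^{\mathrm{sp}}|_{h_t}=\dot t>0$.
\end{proof}

In the static case $h_t=h_0$, with $\eta_0<\operatorname{inj}$, the spatial part of $\gamma$ is the minimizing geodesic and $\sigma_i(p,p')=d_0(p,p')^2-\tau^2$.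

Put $p_0=y_0$. For $\mathbf p=(p_1,\dots,p_N)\in\Sigma^N$ with all $(p_{i-1},p_i)\in\mathcal N$ write $\sigma_i(\mathbf p)=\sigma_i(p_{i-1},p_i)$ and let $\gamma_i$ be the geodesic of the $i$-th pair. Among these $\mathbf p$ define
\[
\mathcal K=\{\mathbf p:\sigma_i(\mathbf p)\le0\ \text{ for all }i\},\qquad
\mathcal U=\{\mathbf p:\sigma_i(\mathbf p)<0\ \text{ for all }i\},\qquad
\mathcal K_D=\{\mathbf p\in\mathcal K:p_N\in D\}.
\]
These are the broken causal and the broken timelike geodesics from $y$ to the slice $t=0$ with vertices on the slices $t=t_i$. By (i), $\mathcal K$ and $\mathcal K_D$ are compact. The set $\mathcal U$ is open in $\Sigma^N$, and $\overline{\mathcal U}\subset\mathcal K$. By (F2) and (ii), the points of the timelike curve from $y$ to $(0,q)$ at the times $t_1,\dots,t_N$ give an element $\mathbf p^0\in\mathcal U$ with last component $q$.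

\subsection{Cutting corners}

We want to move the end point $p_N$ through $D$ and adjust the inner vertices so as to stay in $\mathcal U$. For this we need, at every point of $\mathcal K_D$, a motion of the inner vertices alone that decreases all the $\sigma_i$ that vanish. Take $N=2$ in the static case with both constraints active: $d_0(y_0,p_1)=d_0(p_1,p_2)=\tau$. Moving $p_1$ in the direction of the sum of the two unit vectors that point to $y_0$ and to $p_2$ shortens both distances, unless these vectors are opposite. In that case $y_0,p_1,p_2$ lie on one geodesic of length $a=2\tau$, which is the spatial part of a light ray from $y$. The general statement follows from Gordan's theorem: \emph{for linear functionals $\alpha_i$, $i\in I$, $I$ finite, on a finite-dimensional real vector space, either some $\xi$ has $\alpha_i(\xi)<0$ for all $i$, or $\sum\mu_i\alpha_i=0$ for some $\mu_i\ge0$, not all zero.} (If $0$ is not in the convex hull of the $\alpha_i$, a hyperplane $\{\alpha:\alpha(\xi)=0\}$ separates it strictly.)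

\begin{lemma}\label{lem:gordan}
For $\mathbf p\in\mathcal K_D$ let $I(\mathbf p)=\{i:\sigma_i(\mathbf p)=0\}$. There is $\xi=(\xi_1,\dots,\xi_N)\in T_{\mathbf p}\Sigma^N$ with $\xi_N=0$ and $d\sigma_i(\xi)<0$ for all $i\in I(\mathbf p)$.
\end{lemma}

\begin{proof}
Consider $\alpha_i(\xi)=d\sigma_i(\xi_{i-1},\xi_i)$ on the space of $\xi$ with $\xi_N=0$, where $\xi_0=0$. If the lemma fails, there are $\mu_1,\dots,\mu_N\ge0$, not all zero, with $\mu_i=0$ for $i\notin I(\mathbf p)$ and $\sum\mu_i\alpha_i=0$. For $1\le i\le N-1$ the component $\xi_i$ occurs only in $\alpha_i$ and $\alpha_{i+1}$, and Lemma~\ref{lem:sigma}(iii) gives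
\[
\mu_i\,\dot\gamma_i(1)^{\mathrm{sp}}=\mu_{i+1}\,\dot\gamma_{i+1}(0)^{\mathrm{sp}} .
\]
If $\mu_i>0$, then $i\in I(\mathbf p)$, the left side is nonzero, and so $\mu_{i+1}>0$; if $\mu_{i+1}>0$, the right side is nonzero, and so $\mu_i>0$. Hence all $\mu_i$ are positive and all $\gamma_i$ are null. A future null vector is determined by its spatial part, so $\mu_i\dot\gamma_i(1)=\mu_{i+1}\dot\gamma_{i+1}(0)$. After affine reparametrization the $\gamma_i$ fit together to one null geodesic from $y$ to $(0,p_N)$ with $p_N\notin\beta$. This contradicts (F1).
\end{proof}

This is the only place in this section where (F1) is used. Compactness of $\mathcal K_D$ makes the lemma uniform.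

\begin{lemma}\label{lem:field}
There are a smooth vector field $\xi$ on $\Sigma^N$ with vanishing $N$-th component and constants $\delta,\kappa>0$ such that for all $\mathbf p\in\mathcal K_D$ and all $i$,
\[
\sigma_i(\mathbf p)\ge-\delta\ \Longrightarrow\ d\sigma_i(\xi)\le-\kappa\ \text{ at }\mathbf p .
\]
\end{lemma}

\begin{proof}
For $\mathbf p\in\mathcal K_D$ extend the vector of Lemma~\ref{lem:gordan} to a smooth field $\xi^{\mathbf p}$ with vanishing last component. By continuity there are an open neighborhood $G_{\mathbf p}$ of $\mathbf p$ in the domain of the $\sigma_i$ and $\kappa_{\mathbf p},\delta_{\mathbf p}>0$ such that on $G_{\mathbf p}$ we have $d\sigma_i(\xi^{\mathbf p})\le-\kappa_{\mathbf p}$ for $i\in I(\mathbf p)$ and $\sigma_i<-\delta_{\mathbf p}$ for $i\notin I(\mathbf p)$. Finitely many of these sets, $G_j=G_{\mathbf p^j}$, cover $\mathcal K_D$. Take smooth functions $\chi_j\ge0$ on $\Sigma^N$ with support in $G_j$ and $\sum\chi_j=1$ on $\mathcal K_D$. Put $\xi=\sum\chi_j\xi^{\mathbf p^j}$, $\delta=\min\delta_{\mathbf p^j}$ and $\kappa=\min\kappa_{\mathbf p^j}$. Let $\mathbf p\in\mathcal K_D$ and $\sigma_i(\mathbf p)\ge-\delta$. If $\chi_j(\mathbf p)>0$,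 then $\mathbf p\in G_j$, which forces $i\in I(\mathbf p^j)$, and so $d\sigma_i(\xi^{\mathbf p^j})\le-\kappa$ at $\mathbf p$. The value $d\sigma_i(\xi)$ is a convex combination of such numbers.
\end{proof}

\subsection{Transport along families of paths}

Moving the end point may increase $\sigma_N$, but at a rate bounded by its speed. So we let the inner vertices follow a large multiple of $\xi$.

\begin{lemma}\label{lem:transport}
Let $Z$ be a compact metric space and $f:Z\times[0,1]\to D$ a continuous map with $f(z,0)=q$. Suppose that there is a subdivision $0=s_0<\dots<s_k=1$ such that $\partial_sf$ exists and is continuous on each $Z\times[s_l,s_{l+1}]$. Then there is a continuous map $\mathbf p:Z\times[0,1]\to\mathcal U$ with $\mathbf p(z,0)=\mathbf p^0$ whose last component is $f(z,s)$.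
\end{lemma}

\begin{proof}
Let $|\partial_sf|_{h_0}\le\nu$, and let $C_1$ bound the $h_0$-norm of the derivative of $\sigma_N$ in its second argument on the compact set $\{\sigma_N\le0\}$. Choose $c>0$ with $c\kappa>C_1\nu$. On the closed manifold $\Sigma^{N-1}$ solve
\[
\frac{dp_i}{ds}=c\,\xi_i\big(p_1,\dots,p_{N-1},f(z,s)\big),\qquad1\le i\le N-1,
\]
with the first $N-1$ components of $\mathbf p^0$ as initial value. The right side is smooth in $(p_1,\dots,p_{N-1})$, and it is continuous in all variables together with its derivatives in the $p_i$. So the solutions exist on $[0,1]$, are unique, and depend continuously on $(z,s)$. Put $\mathbf p(z,s)=(p_1,\dots,p_{N-1},f(z,s))$.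

Fix $z$ and suppose that $\mathbf p(s)=\mathbf p(z,s)$ leaves $\mathcal U$. Let $s^*$ be the first parameter with $\mathbf p(s^*)\notin\mathcal U$; it is positive since $\mathcal U$ is open and contains $\mathbf p^0$. Then $\mathbf p(s^*)\in\overline{\mathcal U}\subset\mathcal K$, so $\sigma_i(\mathbf p(s^*))=0$ for some $i$. Choose $s'<s^*$ such that $(s',s^*)$ contains no $s_l$ and $-\delta\le\sigma_i(\mathbf p(s))<0$ on $[s',s^*)$. For these $s$ the point $\mathbf p(s)$ lies in $\mathcal K_D$, and its velocity is $c\xi+(0,\dots,0,\partial_sf)$. The second summand contributes nothing to the derivative of $\sigma_i$ if $i<N$, and at most $C_1\nu$ if $i=N$. By Lemma~\ref{lem:field},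
\[
\frac{d}{ds}\,\sigma_i(\mathbf p(s))\le-c\kappa+C_1\nu<0\qquad\text{on }(s',s^*).
\]
Hence $\sigma_i(\mathbf p(s^*))<\sigma_i(\mathbf p(s'))<0$, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:vanishing}}

For $\mathbf p\in\mathcal K$ let $\Gamma(\mathbf p)$ be the concatenation of the minimizing $h_0$-geodesics from $p_{i-1}$ to $p_i$, the $i$-th one parametrized on $[(i-1)/N,i/N]$. They are unique and depend continuously on $\mathbf p$, since $d_0(p_{i-1},p_i)\le L\tau<\operatorname{inj}$. So $\Gamma(\mathbf p)$ is a path from $y_0$ to $p_N$. The set
\[
\mathcal U_q=\{\mathbf p\in\mathcal U:p_N=q\}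
\]
is an open subset of $\Sigma^{N-1}$, hence a smooth manifold of dimension $J=m(N-1)$. It has a triangulation of dimension $J$, so $H_j(\mathcal U_q;R)=0$ for $j>J$ and all $R$.

\emph{Compact families of loops in $\operatorname{int}D$.} Pushing inward along a collar of $\partial D$ that avoids $q$ gives a homotopy in $D$, fixing $q$, from the identity of $D$ to a map into $\operatorname{int}D$. So every class in $H_j(\Omega_qD;R)$ comes from $H_j(\Omega_q\operatorname{int}D;R)$. A singular cycle involves finitely many simplices; let $Z\subset\Omega_q\operatorname{int}D$ be the union of their images. Then $Z$ is a compact metric space, and the class is $\varphi_*\theta$ with $\varphi$ the inclusion of $Z$ and $\theta\in H_j(Z;R)$.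

\emph{Polygons.} Lemma~\ref{lem:transport} needs loops of bounded speed. The evaluation $F(z,s)=\varphi(z)(s)$ is continuous on $Z\times[0,1]$ with compact image in $\operatorname{int}D$. Choose $\eta>0$ with $2\eta<\operatorname{inj}$ such that the $2\eta$-neighborhood of this image lies in $\operatorname{int}D$, and by uniform continuity a subdivision $(s_l)$ such that all sets $F(z,[s_l,s_{l+1}])$ have diameter less than $\eta$. Let $f(z,\cdot)$ be, on $[s_l,s_{l+1}]$, the minimizing geodesic of constant speed from $F(z,s_l)$ to $F(z,s_{l+1})$. For $s$ in this interval both $F(z,s)$ and $f(z,s)$ are within $\eta$ of $F(z,s_l)$, so their distance is less than $2\eta$. Sliding along the minimizing geodesic from $F(z,s)$ to $f(z,s)$ is a homotopy inside $\operatorname{int}D$ that is constant at $s=0,1$. So we may replace $\varphi$ by $z\mapsto f(z,\cdot)$, and $f$ satisfies the hypotheses of Lemma~\ref{lem:transport}.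

\emph{Vanishing.} Let $\mathbf p(z,s)$ be the transport, and let $f_{z,s}$ be the path $u\mapsto f(z,s+(1-s)u)$ from $f(z,s)$ to $q$. The maps
\[
\Psi_s:Z\to\Omega(\Sigma;y_0,q),\qquad\Psi_s(z)=\Gamma(\mathbf p(z,s))*f_{z,s},\qquad0\le s\le1,
\]
form a homotopy: as $s$ grows, the broken geodesic absorbs the loop. At the start, $\Psi_0(z)=\Gamma(\mathbf p^0)*\varphi(z)$. At the end, $\Psi_1(z)=\Gamma(\mathbf p(z,1))*\mathrm{const}_q$ with $\mathbf p(z,1)\in\mathcal U_q$, so $\Psi_1$ factors through $\mathcal U_q$. For $j>J$ we get $(\Psi_0)_*\theta=(\Psi_1)_*\theta=0$. Concatenation with $\Gamma(\mathbf p^0)$ is a homotopy equivalence $\Omega_q\Sigma\to\Omega(\Sigma;y_0,q)$, with the reversed path giving the inverse. Hence $\varphi_*\theta$ maps to $0$ in $H_j(\Omega_q\Sigma;R)$.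

\emph{The fundamental group.} Take $Z$ to be one loop $\varphi$ in $\operatorname{int}D$. The homotopy shows that $\Gamma(\mathbf p^0)*\varphi$ lies in a path component of $\Omega(\Sigma;y_0,q)$ that meets the compact set $\Gamma(\{\mathbf p\in\mathcal K:p_N=q\})$. Two paths at uniform distance less than $\operatorname{inj}$ are homotopic with fixed end points, so path components are open, and a compact set meets finitely many. Since $[\varphi]\mapsto[\Gamma(\mathbf p^0)*\varphi]$ is a bijection from $\pi_1(\Sigma,q)$ to the set of components, the image of $\pi_1(D,q)$ is finite. \qed

\begin{corollary}\label{cor:universal}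
If $\Sigma$ carries focusing data, then $\pi_1(\Sigma)$ is finite, and the universal cover $\widetilde\Sigma$ is a closed simply connected smooth manifold that satisfies the conclusion of Theorem~\ref{thm:vanishing} for some disc.
\end{corollary}

\begin{proof}
The manifold $\Sigma$ is $D$ with an $m$-cell attached, $m\ge2$, so $\pi_1(D)\to\pi_1(\Sigma)$ is onto and $\pi_1(\Sigma)$ is finite. Apply Lemma~\ref{lem:cover} and Theorem~\ref{thm:vanishing} to $\widetilde\Sigma$.
\end{proof}

With Lemma~\ref{lem:reduction}, this proves the first two assertions of Theorem~\ref{thm:B}. It remains to prove the conclusions of Theorems~\ref{thm:A}, \ref{thm:C} and \ref{thm:D} for a manifold $M\cong\Sigma$ with focusing data; this covers the refocusing case and Theorem~\ref{thm:B} at once.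

\section{Rational cohomology and the fundamental group}\label{sec:rational}

In the propositions and lemmas of this section and the next, $\Sigma$ is a closed simply connected smooth $m$-manifold, $\beta$ is the interior of a smoothly embedded closed $m$-disc, $D=\Sigma\setminus\beta$, and
\begin{itemize}
\item[(V)] there is $J$ such that $H_j(\Omega D;F)\to H_j(\Omega\Sigma;F)$ is zero for all $j>J$ and all fields $F$.
\end{itemize}
For $m\ge3$ the space $D$ is simply connected by van Kampen's theorem, since $\partial D=S^{m-1}$ is. As $\Sigma$ is $D$ with an $m$-cell attached, $\pi_i(D)\to\pi_i(\Sigma)$ is onto for $i\le m-1$.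

\begin{proposition}\label{prop:rational}
Either $H^*(\Sigma;\mathbb Q)\cong H^*(S^m;\mathbb Q)$, or $H^*(\Sigma;\mathbb Q)\cong\mathbb Q[x]/(x^{n+1})$ with $d=\deg x$ even and $nd=m$.
\end{proposition}

For $m=2$ we have $\Sigma=S^2$, so let $m\ge3$. The image of $H_*(\Omega D;\mathbb Q)$ is a subalgebra concentrated in degrees at most $J$, so its elements of positive degree are nilpotent. Homotopy classes supply elements of this image, and those of even degree are never nilpotent.

\begin{lemma}\label{lem:odd}
$\pi_i(\Sigma)\otimes\mathbb Q=0$ for odd $i\le m-1$.
\end{lemma}

\begin{proof}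
Suppose that $\pi_i(\Sigma)$ has an element of infinite order with $i$ odd, $3\le i\le m-1$. Lift it to $\pi_i(D)=\pi_{i-1}(\Omega D)$, let $u'\in H_{i-1}(\Omega D;\mathbb Q)$ be the Hurewicz image of the lift, and let $u$ be the image of $u'$ in $H=H_*(\Omega\Sigma;\mathbb Q)$. The rational Hurewicz map $\pi_*\otimes\mathbb Q\to H_*(\,\cdot\,;\mathbb Q)$ of the connected H-space $\Omega\Sigma$ is injective (Cartan--Serre, Milnor--Moore). So $u\neq0$.

We claim that $u^k\ne0$ for all $k$. The diagonal $\Omega\Sigma\to(\Omega\Sigma)^k$ commutes with concatenation, so it induces an algebra homomorphism $\psi:H\to H^{\otimes k}$. The class $u$ comes from the fundamental class of $S^{i-1}$, whose homology lies in degrees $0$ and $i-1$ only. Hence $\psi(u)=u_1+\dots+u_k$, where $u_j=1\otimes\dots\otimes u\otimes\dots\otimes1$ has $u$ in the $j$-th place. The $u_j$ commute without signs because $i-1$ is even. In $\psi(u^k)=(u_1+\dots+u_k)^k$ the terms of multidegree $(i-1,\dots,i-1)$ are the $k!$ products that use each $u_j$ once, and they add up to $k!\,u\otimes\dots\otimes u\neq0$.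

On the other hand $u^k$ is the image of $(u')^k\in H_{k(i-1)}(\Omega D;\mathbb Q)$, and this image is $0$ for $k(i-1)>J$ by (V).
\end{proof}

The bound $i\le m-1$ enters through the lift to $D$, and the odd sphere $S^m$ shows that the lemma fails for $i=m$.

To turn the lemma into a statement on cohomology, recall the minimal Sullivan model of the simply connected finite complex $\Sigma$. It is a pair $(\Lambda V,d)$. Here $V=\bigoplus_{i\ge2}V^i$ is a graded rational vector space with $V^i\cong\operatorname{Hom}(\pi_i(\Sigma),\mathbb Q)$ finite-dimensional, and $\Lambda V$ is the free graded commutative algebra on $V$, polynomial on even and exterior on odd generators. The differential $d$ is a derivation of degree $+1$ that sends $V$ to decomposable elements, that is, sums of products of at least two generators, and $H(\Lambda V,d)\cong H^*(\Sigma;\mathbb Q)$ as algebras. A polynomial relation among even classes has even degree, so only a generator of odd degree can impose it. Lemma~\ref{lem:odd} therefore excludes relations up to the top degree.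

\begin{lemma}\label{lem:poly}
Let $P$ be the polynomial algebra on $V^{\le m-1}$. There is a ring homomorphism $P\to H^*(\Sigma;\mathbb Q)$ that is an isomorphism in degrees less than $m$ and injective in degree $m$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:odd}, $V^{\le m-1}$ lies in even degrees, so $P=\Lambda(V^{\le m-1})\subset\Lambda V$ lies in even degrees. Let $v\in V^i$ with $i\le m-1$. The element $dv$ is decomposable of degree $i+1$ and all generators have degree at least $2$, so $dv$ involves only generators of degree at most $i-1$. Thus $dv\in P^{i+1}=0$, as $i+1$ is odd, and $d$ vanishes on $P$. Now $(\Lambda V)^j=P^j$ for $j\le m-1$. So there are no nonzero coboundaries in degrees at most $m$, and in degrees less than $m$ every element of $\Lambda V$ is a cocycle in $P$.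
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rational}]
The manifold $\Sigma$ is orientable, so $H^m(\Sigma;\mathbb Q)=\mathbb Q$ and Poincar\'e duality holds. If $V^{\le m-1}=0$, Lemma~\ref{lem:poly} shows that $\Sigma$ is a rational sphere. Otherwise let $x_1,\dots,x_k$ be a homogeneous basis of $V^{\le m-1}$ with degrees $d_1\le\dots\le d_k<m$. Let $\nu$ be a monomial with $0<\deg\nu<m$, for example $x_1$. It is nonzero in cohomology, so by duality some class in $H^{m-\deg\nu}=P^{m-\deg\nu}$ has nonzero product with $\nu$. In particular there is a monomial $\nu'$ of degree $m-\deg\nu$, and $\nu\nu'$ is a monomial of degree $m$. Since $\dim P^m\le\dim H^m=1$, there is exactly one monomial $\omega$ of degree $m$, and $\nu\nu'=\omega$. We have shown that \emph{every monomial of degree at most $m$ divides $\omega$}.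

Suppose $k\ge2$, and let $i$ be the exponent of $x_1$ in $\omega$. Since $x_2$ divides $\omega$, so does $x_1^ix_2$, and $(i+1)d_1\le id_1+d_2\le m$. Then $x_1^{i+1}$ divides $\omega$, contrary to the choice of $i$. So $k=1$, $P=\mathbb Q[x]$ with $d=\deg x$ even, $\omega=x^n$ with $nd=m$, and $P^m=H^m$. Hence $H^*(\Sigma;\mathbb Q)=\mathbb Q[x]/(x^{n+1})$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:C}]
By Lemma~\ref{lem:reduction} and Corollary~\ref{cor:universal}, $G=\pi_1(M)$ is finite and Proposition~\ref{prop:rational} applies to $\widetilde\Sigma\cong\widetilde M$. This gives the ring $H^*(\widetilde M;\mathbb Q)$. In both cases it has a basis $1,x,\dots,x^n$, with $n=1$ and $\deg x=m$ for a rational sphere. A deck transformation $g$ acts by $g^*x=c(g)x$, and $c:G\to\mathbb Q^*$ is a homomorphism from a finite group, so $c(g)=\pm1$. By transfer, $H^*(M;\mathbb Q)$ is the ring of $G$-invariants, spanned by the $x^j$ with $c(g)^j=1$ for all $g$. It is generated by $x$ if $c\equiv1$ and by $x^2$ otherwise. This proves Theorem~\ref{thm:A}.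

A deck transformation $g\neq1$ of the closed manifold $\widetilde M$ has no fixed point, so its Lefschetz number $\sum_j(-1)^j\operatorname{tr}\big(g^*|H^j(\widetilde M;\mathbb Q)\big)$ vanishes. Let $m$ be odd. Then $\widetilde M$ is a rational sphere, because in the other case $m=nd$ is even, and the Lefschetz number is $1-c(g)$ with $c(g)=\deg g$. So all deck transformations preserve the orientation, $M$ is orientable, and all classes are invariant. Let $m$ be even. Then $\deg x$ is even and the Lefschetz number is $\sum_{j=0}^nc(g)^j$. This equals $n+1$ if $c(g)=1$; if $c(g)=-1$, it equals $1$ for $n$ even and $0$ for $n$ odd. So $g\neq1$ forces $c(g)=-1$ and $n$ odd. Thus $c:G\to\{\pm1\}$ is injective, and $G=1$ for even $n$. If $|G|=2$, the invariants are spanned by the powers $(x^2)^j$ with $0\le j\le(n-1)/2$, which is the ring in Theorem~\ref{thm:C}.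
\end{proof}

\section{The integral statement}\label{sec:integral}

The proof of Lemma~\ref{lem:odd} divides by $k!$ and does not work in characteristic $p$. Instead we compute the image of $H_*(\Omega D;F)\to H_*(\Omega\Sigma;F)$ outright. In the range $m\le3r-1$ the space $D$ is a suspension, so the source is a tensor algebra; the top cell imposes one relation; and an algebra with two generators and one relation is too large to be finite-dimensional.

\begin{proposition}\label{prop:integral}
Let $\Sigma$ satisfy (V) and be $(r-1)$-connected with $r\ge2$ and $2r\le m\le3r-1$. Then $\sum_{0<i<m}\dim H_i(\Sigma;F)\le1$ for every field $F$.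
\end{proposition}

Here $m\ge4$, so $D$ is simply connected. With coefficients in $\mathbb Z$ or $F$, the group $H_i(\Sigma,D)$ vanishes for $i\neq m$, and $H_m(\Sigma)\to H_m(\Sigma,D)$ is an isomorphism since $\Sigma$ is orientable. So
\begin{equation}\label{eq:homD}
H_i(D)=H_i(\Sigma)\ \text{ for }i<m,\qquad H_i(D)=0\ \text{ for }i\ge m.
\end{equation}

\begin{lemma}\label{lem:suspension}
The space $D$ is homotopy equivalent to a finite complex with one $0$-cell and all other cells in dimensions $r,\dots,m-r$, and to a suspension $SK$ with $K$ a connected complex.
\end{lemma}

\begin{proof}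
All coefficients are integral. By the universal coefficient theorem $H^j(\Sigma)=0$ for $0<j<r$, and $H^r(\Sigma)\cong\operatorname{Hom}(H_r(\Sigma),\mathbb Z)$ is free. By duality and \eqref{eq:homD}, $H_i(D)=0$ for $i>m-r$ and $H_{m-r}(D)$ is free; also $H_i(D)=0$ for $0<i<r$. A simply connected compact manifold has a minimal cell structure up to homotopy: one $i$-cell for each cyclic summand of $H_i$, and one $(i+1)$-cell for each finite cyclic summand of $H_i$. This gives the first assertion.

We have $m-r\le2r-1$. Attach the cells one at a time in order of dimension. The $r$-skeleton is a wedge of $r$-spheres, the suspension of an $(r-2)$-connected complex. Suppose the part built so far is $SK'$ up to homotopy, with $K'$ $(r-2)$-connected, and the next cell has dimension $k$ with $r<k\le2r-1$. Its attaching map is an element of $\pi_{k-1}(SK')$. By the Freudenthal theorem, $\pi_j(K')\to\pi_{j+1}(SK')$ is onto for $j\le2(r-2)+1$, and $j=k-2$ is in this range. So the attaching map is homotopic to the suspension of a map $\alpha:S^{k-2}\to K'$, and the new complex is $S(K'\cup_\alpha e^{k-1})$ up to homotopy, where $K'\cup_\alpha e^{k-1}$ is again $(r-2)$-connected.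
\end{proof}

Fix a field $F$. By the Bott--Samelson theorem (Section~\ref{sub:tests}), $H_*(\Omega D;F)=T$, where $T=T(W)$ and $W$ is $\widetilde H_*(D;F)$ with degrees lowered by one. The space $W$ lies in positive degrees, and $\dim W=\sum_{0<i<m}\dim H_i(\Sigma;F)$ by \eqref{eq:homD}.

\begin{lemma}\label{lem:relation}
There is $w\in T$ of degree $m-2$ such that the kernel of $T=H_*(\Omega D;F)\to H_*(\Omega\Sigma;F)$ is the two-sided ideal $(w)$.
\end{lemma}

\begin{proof}
Recall the Adams--Hilton model. Let $Y$ be a complex with one $0$-cell and no $1$-cells. Then the tensor algebra over $F$ with one generator of degree $k-1$ for each $k$-cell, $k\ge2$, carries a derivation $\partial$ of degree $-1$ with $\partial^2=0$ whose homology is the algebra $H_*(\Omega Y;F)$. The model of a subcomplex can be taken to be the subalgebra generated by its cells, and the inclusion then induces the map of loop space homology.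

Replace $D$ by the complex of Lemma~\ref{lem:suspension} and $\Sigma$ by this complex with an $m$-cell attached. Let $A$ be the model of $D$, so $H(A)=T$. The model of $\Sigma$ is the free product $A\sqcup T(z_0)$, that is, $A$ with one free generator $z_0$ of degree $m-1$ adjoined. For degree reasons $\partial z_0$ lies in $A$, and it is a cycle of degree $m-2$. The differential of $A$ is unknown, so we replace $A$ by its homology, which is possible because $T$ is free. Choose cycles in $A$ that represent a homogeneous basis of $W$. They define an algebra homomorphism $\phi:(T,0)\to A$, which is a chain map because products of cycles are cycles, and which induces the identification $T=H(A)$. Let $w\in T_{m-2}$ be the class of $\partial z_0$. Then $\partial z_0-\phi(w)=\partial b$ with $b\in A_{m-1}$. Put $z=z_0-b$. The substitution $z_0\mapsto z_0-b$ is an automorphism of $A\sqcup T(z_0)$ over $A$, so $A\sqcup T(z_0)=A\sqcup T(z)$, and $\partial z=\phi(w)$. Let $B=T\sqcup T(z)=T(W\oplus Fz)$ with $\partial W=0$ and $\partial z=w$. Then $\phi$ extends by $z\mapsto z$ to a map of chain algebras $\Phi:B\to A\sqcup T(z)$.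

The map $\Phi$ is an isomorphism in homology. Filter both sides by the span of the words $a_0za_1z\cdots za_j$ with $j\le p$. The differential of such a word is a signed sum of words with one $a_i$ replaced by $\partial a_i$, which have the same number of letters $z$, and of words with one $z$ replaced by $\partial z$, which have one fewer. So the filtrations are by subcomplexes, and the $p$-th quotients are, up to a shift and signs, the complexes $T^{\otimes(p+1)}$ and $A^{\otimes(p+1)}$, mapped by $\phi^{\otimes(p+1)}$. This is an isomorphism in homology by the K\"unneth theorem over $F$. The five lemma gives the claim for each stage of the filtration by induction on $p$, and homology commutes with the union.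

Thus the map in the lemma is identified with $T\to H(B)$. In $B$ the differential lowers the number of letters $z$ by exactly one. So the boundaries that lie in $T$ are the boundaries of the span of the words $aza'$ with $a,a'\in T$, and $\partial(aza')=\pm awa'$. They span $(w)$.
\end{proof}

For $\mathbb{CP}^2$ the computation in Section~\ref{sub:tests} gives $T=F[e]$ and $(w)=(e^2)$. The last ingredient is an estimate of Golod--Shafarevich type.

\begin{lemma}\label{lem:GS}
Let $W$ be a finite-dimensional vector space, $T=T(W)$, and $w\in T^+=TW$, the span of the words of positive length. If $A'=T/(w)$ is finite-dimensional, then $\dim W\le1$.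
\end{lemma}

\begin{proof}
Sorting words by their last letter identifies $T\otimes W$ with $T^+$, and so $A'\otimes W$ with $T^+/(w)W$. Consider the multiplication map $A'\otimes W=T^+/(w)W\to T/(w)=A'$. Since $(w)\subset T^+$, its cokernel is $T/T^+=F$ and its kernel is $(w)/(w)W$. From $T=F\oplus TW$ we get $(w)=TwT=Tw+(w)W$, so $a\mapsto aw$ maps $T$ onto the kernel. This map kills $(w)$, because $(w)w\subset(w)TW=(w)W$. So the kernel is a quotient of $A'$, and
\[
\dim A'\cdot\dim W=\dim\ker+(\dim A'-1)\le2\dim A'-1 .
\]
Hence $\dim W<2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:integral}]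
By Lemma~\ref{lem:relation} the image of $H_*(\Omega D;F)$ is $A'=T/(w)$. It vanishes in degrees above $J$ by (V), and it is finite-dimensional in each degree because $W$ is finite-dimensional and lies in positive degrees. Also $w\in T^+$, since $m-2>0$. Lemma~\ref{lem:GS} gives $\dim W\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
By Lemma~\ref{lem:reduction} and Corollary~\ref{cor:universal}, the closed smooth manifold $\widetilde\Sigma\cong\widetilde M$ satisfies (V); we write $\Sigma$ for it, and $D$ for the complement of the disc. Homology is integral unless indicated. A simply connected closed manifold with the homology of $S^m$ is a homotopy sphere by the theorems of Hurewicz and Whitehead. If $m<2r$, then $H_i(\Sigma)=0$ for $0<i<r$, and $H_i(\Sigma)\cong H^{m-i}(\Sigma)=0$ for $r\le i<m$ because $0<m-i<r$. So $\Sigma$ is a homotopy sphere.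

Let $2r\le m$, so that Proposition~\ref{prop:integral} applies. We have $H_{m-1}(\Sigma)\cong H^1(\Sigma)=0$. An element of prime order $p$ in $H_i(\Sigma)$ with $0<i\le m-2$ would give, by the universal coefficient theorem, nonzero classes in $H_i(\Sigma;\mathbb F_p)$ and $H_{i+1}(\Sigma;\mathbb F_p)$, contrary to the proposition. So the homology is free, of total rank at most $1$ in degrees $0<i<m$. If the rank is $0$, then $\Sigma$ is a homotopy sphere. Otherwise $H_k(\Sigma)=\mathbb Z$ for one $k$ with $r\le k<m$, and duality gives $H_{m-k}(\Sigma)=\mathbb Z$, so $m=2k$. By \eqref{eq:homD} the simply connected space $D$ has the homology of $S^k$, so $D\simeq S^k$ and $\Sigma\simeq S^k\cup e^{2k}$. The Hopf invariant of the attaching map $S^{2k-1}\to S^k$ is the integer $h$ with $\alpha^2=h\omega$ for generators $\alpha\in H^k(\Sigma)$ and $\omega\in H^{2k}(\Sigma)$. The cup product pairing on $H^k(\Sigma)=\mathbb Z$ is unimodular, so $h=\pm1$. As $k\ge2$, Adams' theorem gives $k\in\{2,4,8\}$.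

For $m=4$ and $m=5$ take $r=2$, which is allowed since $3r-1=5$. Let $m=4$. Then the intersection form of $\Sigma$ is $0$ or $(\pm1)$. By Freedman's theorem a closed simply connected topological $4$-manifold with form $0$ is $S^4$, and with form $(\pm1)$ it is $\mathbb{CP}^2$ or one other manifold, which has nonzero Kirby--Siebenmann invariant and hence no smooth structure. Since $\Sigma$ is smooth, $\widetilde M$ is homeomorphic to $S^4$ or $\mathbb{CP}^2$. Let $m=5$. Then $m$ is odd, so $\Sigma$ is a smooth homotopy $5$-sphere, and it is diffeomorphic to $S^5$ because $\Theta_5=0$ (Kervaire--Milnor). For $M$ smooth and spacelike, $\widetilde M$ is diffeomorphic to $\Sigma$.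

Finally, $\mathbb{CP}^3$ is a Cauchy surface of a refocusing globally hyperbolic space-time by Example~\ref{ex:products}. It is simply connected with $m=6=3r$ for $r=2$, it is not a homotopy sphere, and $6\notin\{4,8,16\}$.
\end{proof}

This also completes the proof of Theorem~\ref{thm:B}. The bound $m\le3r-1$ was used only to desuspend the attaching maps in Lemma~\ref{lem:suspension}. For $\mathbb{CP}^3$ that lemma fails: $D\simeq\mathbb{CP}^2$ has a nonzero cup product and is not a suspension. Outside the range of Theorem~\ref{thm:D} we make no one-generator statement over $\mathbb F_p$, although the vanishing in Theorem~\ref{thm:B} holds over every commutative ring.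

\begin{remark}\label{rem:wu}
The converse of Theorem~\ref{thm:A} is false. The closed $5$-manifold $Y=SU(3)/SO(3)$ has $\pi_1(Y)=0$ and $\pi_2(Y)\cong\pi_1(SO(3))=\mathbb Z/2$, by the homotopy sequence of the fibration and $\pi_1(SU(3))=\pi_2(SU(3))=0$. So $H_2(Y)=\mathbb Z/2$, $H_3(Y)\cong H^2(Y)=0$ and $H_4(Y)\cong H^1(Y)=0$. Thus $Y$ is a rational homology $5$-sphere, and its rational cohomology ring has one generator. It is not a homotopy sphere, so by Theorem~\ref{thm:D} with $r=2$ it is not a Cauchy surface of a refocusing globally hyperbolic space-time.
\end{remark}

\begin{thebibliography}{9}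

\bibitem{BS05} Bernal and S\'anchez, Comm. Math. Phys. \textbf{257} (2005).

\bibitem{BS06} Bernal and S\'anchez, Lett. Math. Phys. \textbf{77} (2006).

\bibitem{CKS} Vladimir Chernov, Paul Kinlaw, Rustam Sadykov, \emph{Topological properties of manifolds admitting a $Y^x$-Riemannian metric}, arXiv:1005.5075 (2010).

\bibitem{ON} O'Neill, \emph{Semi-Riemannian Geometry}.

\end{thebibliography}
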